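# Olson's constant of $\mathbb F_p^d$: the recursion $\mathrm{OL}(\mathbb F_p^d)=p+\mathrm{OL}(\mathbb F_p^{d-1})-1$ fails at $d=3$

## 1. A lower bound for $\mathrm{OL}(\mathbb F_p^3)$ that contradicts the recursion

**Theorem 1.** For every prime $p\ge 7$,
$$\mathrm{OL}(\mathbb F_p^3)\ \ge\ 2p+\mathrm{OL}(\mathbb F_p)-1 .$$
Consequently, for every sufficiently large prime $p$,
$$\mathrm{OL}(\mathbb F_p^3)\ \ge\ p+\mathrm{OL}(\mathbb F_p^2)\ >\ p+\mathrm{OL}(\mathbb F_p^2)-1 ,$$
so the equality $\mathrm{OL}(\mathbb F_p^d)=p+\mathrm{OL}(\mathbb F_p^{d-1})-1$ fails at $d=3$ for every sufficiently large prime $p$.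

Let us unpack this. Take a subset $A$ of an additive group $G$ and form all sums of finite nonempty subsets of $A$:
$$S_A=\Big\{\sum_{x\in B}x:\ B\subseteq A,\ 0<|B|<\infty\Big\}.$$

**Definition.** The set $A$ is *zero-sum-free* if $0\notin S_A$. The *Olson constant* $\mathrm{OL}(G)$ is the smallest integer such that no subset of $G$ of cardinality $\mathrm{OL}(G)$ is zero-sum-free.

These are sets and not sequences: an element may be used at most once. For example, in $\mathbb F_7$ the set $\{1,2,3\}$ is zero-sum-free, because its nonempty subset sums are integers between $1$ and $6$. On the other hand $\{1,2,4\}$ is not, because $1+2+4=7$. A zero-sum-free set never contains $0$, and never contains both $x$ and $-x$ with $x\neq -x$.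

Every subset of a zero-sum-free set is zero-sum-free. So $\mathrm{OL}(\mathbb F_p^d)-1$ is simply the largest size of a zero-sum-free subset of $\mathbb F_p^d$. We write
$$z_d(p)=\mathrm{OL}(\mathbb F_p^d)-1,$$
or just $z_d$. Throughout, $p$ is an odd prime and $e_1,\dots,e_d$ is the standard basis of $\mathbb F_p^d$. We write $L=\mathbb F_pe_1$, and a line through $0$ means a one-dimensional subspace.

The recursion is a conjecture stated in Hoi H. Nguyen, Van Vu, "A characterization of incomplete sequences in $F_p^d$", arXiv:1112.0754 (2011): for any fixed $d\ge2$ and sufficiently large prime $p$, $\mathrm{OL}(\mathbb F_p^d)=p+\mathrm{OL}(\mathbb F_p^{d-1})-1$. In terms of $z_d$ it says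
$$z_d=z_{d-1}+(p-1). \tag{1}$$

One half of (1) is true for every $d\ge2$. Take a zero-sum-free set of size $z_{d-1}$ in the hyperplane $x_d=0$ and add any $p-1$ points of the hyperplane $x_d=1$. In a zero-sum subset, the number of points of height $1$ is divisible by $p$ and at most $p-1$, so it is $0$. What is left lies in a zero-sum-free set, so the subset is empty. Hence $z_d\ge z_{d-1}+p-1$, and the conjecture says that nothing beats this construction. Theorem 1 says that something does, in dimension three.

We use three published facts without proof. The first is by Gao, Ruzsa and Thangadurai. The other two are from É. Balandraud, *An addition theorem and maximal zero-sum free sets in $\mathbb Z/p\mathbb Z$*, Israel J. Math. 188 (2012), 405–429. For $K\subseteq\mathbb F_p$, let $\Sigma_0(K)$ be the set of all subset sums of $K$, with the empty sum $0$ included; for instance $\Sigma_0(\{1,2\})=\{0,1,2,3\}$.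

- (GRT) For all sufficiently large $p$, $z_2(p)=p-1+z_1(p)$.
- (Bal1) If $K\subseteq\mathbb F_p$ and $K\cap(-K)=\emptyset$, then $|\Sigma_0(K)|\ge\min\{p,\ 1+|K|(|K|+1)/2\}$.
- (Bal2) $z_1(p)$ is the greatest integer $k$ with $k(k+1)/2<p$.

Thus (GRT) says that (1) is correct at $d=2$ for large $p$. It is also what turns the first inequality of Theorem 1, which compares dimensions $3$ and $1$, into the second, which compares dimensions $3$ and $2$.

From now on
$$k=z_1(p),\qquad s=p-1-\frac{k(k+1)}2 .$$
The set $\{1,\dots,k\}$ has its nonempty subset sums between $1$ and $k(k+1)/2\le p-1$, so it is zero-sum-free. The number $s\ge0$ measures how much room it leaves below $p$. Since $(k+1)(k+2)/2\ge p$ by the maximality of $k$, we also have $s\le k$. For $p=3,5,7,11,13$ the pairs $(k,s)$ are $(1,1),(2,1),(3,0),(4,0),(4,2)$. We have $s=0$ exactly when $p-1$ is a triangular number.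

## 2. The companion theorems

Two more results will be proved. If (1) holds at each of the steps $2,\dots,d$, then iterating it gives $z_d=(d-1)(p-1)+z_1$, that is, $\mathrm{OL}(\mathbb F_p^d)=(d-1)(p-1)+\mathrm{OL}(\mathbb F_p)$. We call this the iterated value.

**Theorem 2.** Let $d\ge3$, $j\ge0$, and $j(j+1)/2+d\le p-1$. Then $z_d(p)\ge(d-1)p+j$. Consequently, if $d(d+1)/2<p$, then
$$\mathrm{OL}(\mathbb F_p^d)\ge(d-1)p+\mathrm{OL}(\mathbb F_p)-1,$$
which exceeds the iterated value $(d-1)(p-1)+\mathrm{OL}(\mathbb F_p)$ by at least $d-2$. If moreover $s\ge d$, which holds for all but $O_d(\sqrt x)$ of the primes $p\le x$, then $\mathrm{OL}(\mathbb F_p^d)\ge(d-1)p+\mathrm{OL}(\mathbb F_p)$, and the excess is at least $d-1$.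

**Theorem 3.** Let $d\ge2$ and let $A\subseteq\mathbb F_p^d$ be zero-sum-free with $t$ elements on some line through $0$. Then
$$|A|\le d(p-1)-\frac{t(t-1)}2 .$$
For $t\ge0$ with $t(t+1)/2\le p-1$, this bound is attained by a set with exactly $t$ elements on the line $L$ whenever $d\ge p+1-t(t+1)/2$ (and $d\ge2$). In particular $\mathrm{OL}(\mathbb F_p^d)=d(p-1)+1$ for all $d\ge p$.

A caution on Theorem 2: exceeding the iterated value in dimension $d\ge4$ shows that at least one of the steps $2,\dots,d$ in (1) fails, but not which one. The arguments below do not decide, for an individual $d\ge4$, whether the single step from $d-1$ to $d$ fails. They also do not determine $\mathrm{OL}(\mathbb F_p^3)$ exactly for large $p$.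

## 3. The case $p=3$ by hand

In $\mathbb F_3$ the set $\{1\}$ is zero-sum-free and $\{1,2\}$ is not, so $z_1(3)=1$.

In $\mathbb F_3^2$ there are four lines through $0$, and a zero-sum-free set has at most one point on each, since the two nonzero points of a line are opposite. The set $\{e_1,e_2,e_1+e_2\}$ is zero-sum-free: its subset sums are $e_1$, $e_2$, $e_1+e_2$, $2e_1+e_2$, $e_1+2e_2$, $2e_1+2e_2$. Could there be four points? After a linear change of coordinates, two of them are $e_1,e_2$. The others are $\pm(e_1+e_2)$ and $\pm(e_1-e_2)$, one of each pair. The point $-(e_1+e_2)$ is impossible, since it cancels $e_1+e_2$ formed from the first two. So $e_1+e_2$ is present. Then $e_1-e_2$ is impossible because $(e_1+e_2)+(e_1-e_2)+e_1=3e_1=0$, and $e_2-e_1$ is impossible because $(e_1+e_2)+(e_2-e_1)+e_2=3e_2=0$. Hence $z_2(3)=3=z_1(3)+2$, as (1) predicts.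

In $\mathbb F_3^3$ equation (1) would give $z_3(3)=5$. But consider the six points
$$e_1,\qquad e_1+e_2,\quad 2e_1+e_2,\qquad e_3+e_1,\quad e_3+e_2,\quad e_3+2e_2 .$$
In a zero-sum subset, the number of points from the last triple is $0$ or $3$, by the third coordinate. If it is $3$, the triple contributes $3e_3+e_1+3e_2=e_1$. So the triple never affects the second coordinate, and the number of chosen points among $e_1+e_2,2e_1+e_2$ is divisible by $3$, hence $0$. What remains is $e_1$ (used or not) plus $e_1$ from the triple (used or not), and $1+1=2<3$, so nothing is used. The six points are zero-sum-free, and (1) fails at $p=3$, $d=3$.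

This says nothing about large $p$, but it shows a mechanism: in dimension at least three, one can use a full layer of $p$ points at height $1$ if the sum of the layer is the harmless vector $e_1$.

## 4. Full layers with sum $e_1$, and how far they go

For $3\le r\le d$ put
$$P_r=\{e_r+e_1\}\cup\{e_r+ie_2:\ 1\le i\le p-1\}.$$
These are $p$ distinct points, and since $p$ is odd their sum is
$$pe_r+e_1+\frac{p(p-1)}2\,e_2=e_1. \tag{2}$$
For $p=3$, $r=3$ this is the last triple above. The next lemma peels such layers off.

**Lemma 4.** Let $c\in\{2,3\}$ with $c\le d$, let $A_0\subseteq\langle e_1,\dots,e_c\rangle$, and for $c<r\le d$ let $P_r'\subseteq P_r$. Then $A_0,P'_{c+1},\dots,P'_d$ are pairwise disjoint. If a subset $B$ of their union has zero sum, then for each $r>c$ the set $B\cap P'_r$ is either empty or equal to $P_r$. If $h$ denotes the number of $r>c$ for which it equals $P_r$, then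
$$\sum_{x\in B\cap A_0}x=-he_1 .$$

*Proof.* Points of $P_r$ have $e_r$-coordinate $1$, while points of $A_0$ and of $P_{r'}$ with $r'<r$ have $e_r$-coordinate $0$. This gives disjointness. Now let $r$ run through $d,d-1,\dots,c+1$. When we reach $r$, each layer above $r$ has been shown to contribute $0$ or $e_1$ to the sum, hence nothing to the $e_r$-coordinate. The layers below $r$ and $A_0$ contribute nothing to it either. So the $e_r$-coordinate of the sum is $|B\cap P_r'|$ modulo $p$, and it must vanish. As $|P_r'|\le p$, we get $|B\cap P'_r|\in\{0,p\}$. In the second case $B\cap P_r'=P_r$, which contributes $e_1$ by (2). At the end the layers contribute $he_1$ in total, so $B\cap A_0$ sums to $-he_1$. $\square$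

Let us use this in the sensible way at $d=3$. Put $j$ points $e_1,2e_1,\dots,je_1$ on $L$, then the $p-1$ points $ae_1+e_2$ with $a\ne0$, then the full layer $P_3$. In a zero-sum subset $B$, Lemma 4 (with $c=2$) shows that $P_3$ contributes $he_1$ with $h\in\{0,1\}$. The second coordinate then excludes all the points $ae_1+e_2$, and the rest is $(\kappa+h)e_1=0$ with $0\le\kappa\le j(j+1)/2$. If
$$\frac{j(j+1)}2+1\le p-1,$$
then $\kappa=h=0$ and $B=\emptyset$. So we have a zero-sum-free set of size $j+(p-1)+p=2(p-1)+j+1$. The number to beat is $2(p-1)+k$.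

If $s\ge1$, we may take $j=k$, and we win by one point. If $s=0$, that is, if $p-1$ is triangular, then $j=k$ is not allowed. Indeed $1+2+\dots+k=p-1$, and adding the layer $P_3$ gives $p\,e_1=0$. So we must retreat to $j=k-1$, and the size is $2(p-1)+k$, exactly a tie. This is where the approach stops: giving up one point on $L$ costs one and the layer earns one. Theorem 1 is about every large prime, so the primes $p$ with $p-1$ triangular (such as $7$, $11$, $29$, $37$) may not be left out.

The retreat does free a lot of room. Dropping the point $ke_1$ lowers the largest sum on $L$ from $k(k+1)/2$ to $k(k-1)/2$, so $k$ units become available and the layer $P_3$ used only one of them. We should spend a few more units and buy two points: we want $2p$ points off $L$ instead of $2p-1$. The obvious place is the other layer, which has only $p-1$ points. Completing it to all $p$ points $ae_1+e_2$ fails, because their sum is $pe_2+\frac{p(p-1)}2e_1=0$. Tilting it as we tilted $P_3$, to $\{e_2+e_1\}\cup\{e_2+ie_3:1\le i\le p-1\}$, fails too: now each layer moves the other's coordinate, and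
$$\big(e_2+(p-1)e_3\big)+\big(e_3+(p-1)e_2\big)=0 .$$
With two mutually dependent layers we need a different way to control which subsets have their sum in $L$.

## 5. Two layers of $p-2$ points and four connecting points

Call the second and third coordinates of a point its shadow. A subset of the points off $L$ is dangerous when its shadows sum to $(0,0)$, for then its sum lies in $L$. We want $2p$ points with very few dangerous subsets, each of whose sums is a small positive multiple of $e_1$.

The device is to shorten both layers to $p-2$ points. The number of points used from such a layer lies in $[0,p-2]$, so it can never be $\equiv-1\pmod p$. Hence the remaining points can never be allowed to contribute exactly $1$ to the coordinate in question. If they contribute $0$, the layer is unused; if they contribute $2$, the layer is used in full. In either case the layer contributes a known first coordinate. We have lost four points from two full layers, and we replace them by four points with shadows $(1,1)$, $(1,1)$, $(1,-1)$, $(-1,1)$. Let $j\ge0$ with $j<p$, and define in $\mathbb F_p^3$: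

- $K=\{(i,0,0):1\le i\le j\}$;
- $Y=\{(a,1,0):a\in\mathbb F_p\setminus\{1,-1\}\}$;
- $Z=\{(a,0,1):a\in\mathbb F_p\setminus\{0,-1\}\}$;
- $q_0=(0,1,1)$, $q_1=(1,1,1)$, $m=(1,1,-1)$, $n=(0,-1,1)$.

Put $W=Y\cup Z\cup\{q_0,q_1,m,n\}$ and $A_3=K\cup W$.

Since $\sum_{a\in\mathbb F_p}a=0$, the first coordinates of $Y$ sum to $0-(1-1)=0$, and those of $Z$ sum to $0-(0-1)=1$. Both layers have $p-2$ points. The shadows on $K$, $Y$, $Z$, $\{q_0,q_1\}$, $\{m\}$, $\{n\}$ are $(0,0)$, $(1,0)$, $(0,1)$, $(1,1)$, $(1,-1)$, $(-1,1)$, which are distinct as $p$ is odd. So all listed points are distinct, and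
$$|A_3|=j+2(p-2)+4=2p+j,\qquad A_3\cap L=K. \tag{3}$$

**Lemma 5.** If $B\subseteq W$ and $\sum_{x\in B}x\in L$, then $\sum_{x\in B}x=\tau e_1$ for an integer $\tau\in\{0,1,2,3\}$, which can be chosen so that $\tau=0$ only for $B=\emptyset$.

*Proof.*

**Step 1: translate the condition on shadows.** Let $i=|B\cap Y|$ and $l=|B\cap Z|$, both in $[0,p-2]$. Let $\sigma=|B\cap\{q_0,q_1\}|\in\{0,1,2\}$. Let $\eta,\theta\in\{0,1\}$ indicate whether $m\in B$ and whether $n\in B$, and put $\delta=\eta-\theta\in\{-1,0,1\}$. The second coordinate of the sum is $i+\sigma+\eta-\theta$ and the third is $l+\sigma-\eta+\theta$. Both vanish, so with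
$$v=\sigma+\delta,\qquad w=\sigma-\delta$$
we have $i\equiv-v$ and $l\equiv-w\pmod p$.

**Step 2: exclude most cases.** Since $i,l\in[0,p-2]$, neither is $\equiv-1$. So $v\ne1$ and $w\ne1$. The nine pairs $(v,w)$ are:

| $\sigma$ | $\delta=0$ | $\delta=1$ | $\delta=-1$ |
|---|---|---|---|
| $0$ | $(0,0)$ | $(1,-1)$ excluded | $(-1,1)$ excluded |
| $1$ | $(1,1)$ excluded | $(2,0)$ | $(0,2)$ |
| $2$ | $(2,2)$ | $(3,1)$ excluded | $(1,3)$ excluded |

In the four surviving cases $v,w\in\{0,2\}$. If $v=0$ then $i\equiv0$ and $i\le p-2$ give $i=0$, so $B\cap Y=\emptyset$. If $v=2$ then $i\equiv-2$ gives $i=p-2$, so $Y\subseteq B$. The same holds for $w$ and $Z$.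

**Step 3: compute the first coordinate in each surviving case.**

- $(0,0)$: here $\sigma=0$, $\eta=\theta$, and both layers are unused. Either $B=\emptyset$ with sum $0$, or $B=\{m,n\}$ with first coordinate $1+0=1$.
- $(2,0)$: here $\sigma=1$, $\eta=1$, $\theta=0$, so $B=Y\cup\{m,q_\epsilon\}$ with $\epsilon\in\{0,1\}$. The first coordinate is $0+1+\epsilon\in\{1,2\}$.
- $(0,2)$: here $\sigma=1$, $\eta=0$, $\theta=1$, so $B=Z\cup\{n,q_\epsilon\}$ with $\epsilon\in\{0,1\}$. The first coordinate is $1+0+\epsilon\in\{1,2\}$.
- $(2,2)$: here $\sigma=2$, $\eta=\theta$. Either $B=Y\cup Z\cup\{q_0,q_1\}$ with first coordinate $0+1+0+1=2$, or this set together with $m$ and $n$, with first coordinate $3$.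

Taking these integers as $\tau$ proves the lemma. $\square$

To rebuild the construction from memory, start from the shadows: they give the four nonempty types of dangerous subset in Step 3. Then choose first coordinates. The points $q_0,q_1$ have the same shadow, so they need distinct first coordinates, and $0,1$ is the natural choice. Taking $m,n$ with first coordinates $1,0$ makes $m+n=e_1$. The sums of $Y$ and $Z$ can be tuned freely by choosing which two points to omit, and $0$ and $1$ keep every type positive and at most $3$.

## 6. Proof of Theorem 1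

**Step 1: $A_3$ is zero-sum-free when $j(j+1)/2+3\le p-1$.** This step shows that three units of room suffice. The hypothesis gives $j\le j(j+1)/2<p$, so $A_3$ is defined. Let $B\subseteq A_3$ have zero sum. Since $K\subseteq L$, the sum over $B\cap W$ lies in $L$, so by Lemma 5 it equals $\tau e_1$ with $0\le\tau\le3$, where $\tau=0$ only if $B\cap W=\emptyset$. The sum over $B\cap K$ is $\kappa e_1$, where $\kappa$ is the sum of distinct integers from $\{1,\dots,j\}$, so $0\le\kappa\le j(j+1)/2$, and $\kappa=0$ only if $B\cap K=\emptyset$. Hence $p\mid\kappa+\tau$ while $0\le\kappa+\tau\le j(j+1)/2+3\le p-1$. So $\kappa=\tau=0$, and $B=\emptyset$.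

**Step 2: choose $j$.** The aim is to check that giving up one point on $L$ frees enough room. Let $p\ge7$. As $3\cdot4/2=6<p$, (Bal2) gives $k\ge3$, and also $k(k+1)/2\le p-1$. Take $j=k-1$. Then
$$\frac{j(j+1)}2+3=\frac{k(k+1)}2-k+3\le\frac{k(k+1)}2\le p-1 .$$
By Step 1 and (3), $z_3(p)\ge2p+j=2p+z_1(p)-1$. Adding $1$ to both sides, $\mathrm{OL}(\mathbb F_p^3)\ge2p+\mathrm{OL}(\mathbb F_p)-1$.

**Step 3: compare with dimension two.** This is the only place where $p$ must be large. By (GRT), for large $p$ we have $z_1(p)=z_2(p)-(p-1)$, so
$$z_3(p)\ge2p+z_1(p)-1=z_2(p)+p,$$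
that is, $\mathrm{OL}(\mathbb F_p^3)\ge p+\mathrm{OL}(\mathbb F_p^2)>p+\mathrm{OL}(\mathbb F_p^2)-1$. This proves Theorem 1. $\blacksquare$

For $p=7$ one sees how tight this is. Here $k=3$, $s=0$, $j=2$. The set has $2$ points on $L$, five points in $Y$ with $a\in\{0,2,3,4,5\}$ (sum $14\equiv 0$), five in $Z$ with $a\in\{1,2,3,4,5\}$ (sum $15\equiv 1$), and four more: $16$ points, against the iterated value $2\cdot6+3=15$. The bound on sums is $(1+2)+3=6=p-1$, with nothing to spare.

## 7. Stacking full layers: proof of Theorem 2

**Step 1: the set.** We add the layers of Section 4 on top of $A_3$, at a cost of one unit of room each. Let $d\ge3$ and $j(j+1)/2+d\le p-1$; in particular $j<p$, and $p\ge5$. View $A_3$ inside $\langle e_1,e_2,e_3\rangle$ and put $A=A_3\cup P_4\cup\dots\cup P_d$. By Lemma 4 (with $c=3$) the union is disjoint, so by (3)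
$$|A|=2p+j+(d-3)p=(d-1)p+j .$$

**Step 2: the set is zero-sum-free.** We add up the contributions on $L$. Let $B\subseteq A$ have zero sum. By Lemma 4, each $B\cap P_r$ is empty or all of $P_r$, and $\sum_{x\in B\cap A_3}x=-he_1$, where $h\in[0,d-3]$ counts the layers used. This sum lies in $L$, and so does the sum over $B\cap K$. Hence the sum over $B\cap W$ lies in $L$ too, and as in Section 6, $\sum_{x\in B\cap A_3}x=(\kappa+\tau)e_1$ with $0\le\kappa\le j(j+1)/2$ and $0\le\tau\le3$. So $p\mid\kappa+\tau+h$, while
$$0\le\kappa+\tau+h\le\frac{j(j+1)}2+3+(d-3)=\frac{j(j+1)}2+d\le p-1 .$$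
Therefore $\kappa=\tau=h=0$: no layer is used, $B\cap W=\emptyset$, $B\cap K=\emptyset$, and $B=\emptyset$. Hence $z_d(p)\ge(d-1)p+j$.

**Step 3: the case $d(d+1)/2<p$.** We choose $j=k-1$. By (Bal2), $k\ge d$, so
$$\frac{j(j+1)}2+d=\frac{k(k+1)}2-k+d\le\frac{k(k+1)}2\le p-1,$$
and $z_d\ge(d-1)p+z_1-1$, that is, $\mathrm{OL}(\mathbb F_p^d)\ge(d-1)p+\mathrm{OL}(\mathbb F_p)-1$. The difference between $(d-1)p+z_1-1$ and $(d-1)(p-1)+z_1$ is $d-2$.

**Step 4: the case $s\ge d$.** Here no point on $L$ need be given up. With $j=k$ we have $k(k+1)/2+d=p-1-s+d\le p-1$, so $z_d\ge(d-1)p+z_1$, that is, $\mathrm{OL}(\mathbb F_p^d)\ge(d-1)p+\mathrm{OL}(\mathbb F_p)$, and the excess is $d-1$. (The condition $d(d+1)/2<p$ is then automatic, since $s\le k$ gives $k\ge d$.)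

**Step 5: counting the primes with $s<d$.** We bound the exceptional set. If $p\le x$ and $s<d$, then $p=1+k(k+1)/2+s$ with $0\le s<d$, and $k(k+1)/2<p\le x$ gives $1\le k<\sqrt{2x}$. So $p$ is one of at most $d\sqrt{2x}$ integers. This proves Theorem 2. $\blacksquare$

## 8. The upper bound when $t$ points lie on a line

We turn to Theorem 3. First recall a standard fact about polynomials on the cube $\{0,1\}^N$.

**Lemma 6.** Every function $\{0,1\}^N\to\mathbb F_p$ is given by exactly one multilinear polynomial (degree at most $1$ in each variable) over $\mathbb F_p$. If a polynomial $F$ agrees on $\{0,1\}^N$ with $\prod_{i=1}^N(1-x_i)$, then $\deg F\ge N$.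

*Proof.* The indicator function of a point $u\in\{0,1\}^N$ is given by the multilinear polynomial $\prod_{u_i=1}x_i\prod_{u_i=0}(1-x_i)$. So the $2^N$ multilinear monomials span the $2^N$-dimensional space of functions, and hence form a basis. This is existence and uniqueness. Given $F$, replace every power $x_i^e$ with $e\ge1$ by $x_i$. This does not change the values on the cube and does not raise the degree. By uniqueness the result is $\prod_i(1-x_i)$, which has degree $N$. $\square$

Write $\ell_1,\dots,\ell_d$ for the coordinate functionals. The direct use of Lemma 6 is this. If $A=\{a_1,\dots,a_N\}$ is zero-sum-free, then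
$$\prod_{r=1}^d\Big(1-\ell_r\big(\textstyle\sum_ix_ia_i\big)^{p-1}\Big)$$
is $1$ at $x=0$. At every other point of the cube it is $0$, because the sum is nonzero, some $\ell_r$ is nonzero on it, and $u^{p-1}=1$ for $u\in\mathbb F_p\setminus\{0\}$. So $N\le d(p-1)$. This is Theorem 3 without the term $t(t-1)/2$. The argument cannot give more, because it never uses that the $a_i$ are distinct, and the sequence in which each $e_r$ is repeated $p-1$ times has length $d(p-1)$ and no nonempty zero-sum subsequence. Distinctness has to enter through the points on the line. So we keep those points out of the polynomial, and for the coordinate $\ell_1$ we use a factor that vanishes only at the values that really occur.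

**Step 1: set-up.** We normalize the line and dispose of a trivial case. After a linear automorphism the line is $L$. Put $K=A\cap L$, identified with a subset of $\mathbb F_p$, $|K|=t$, and
$$A\setminus L=\{b_1,\dots,b_N\},\qquad N=(d-1)(p-1)+g .$$
The set $K$ is zero-sum-free, so $t\le z_1(p)$, and (Bal2) gives
$$\frac{t(t+1)}2\le p-1. \tag{4}$$
If $g\le0$, then $|A|=N+t\le(d-1)(p-1)+t$, and (4) is the same as $t\le(p-1)-t(t-1)/2$, so the bound holds. Let $g\ge1$ from now on.

**Step 2: the points off $L$ produce at least $g$ values on $L$.** This is where the polynomial is used. Let $V\subseteq\mathbb F_p$ be the set of all $\ell_1(\sum_{i\in I}b_i)$ over nonempty $I\subseteq\{1,\dots,N\}$ with $\sum_{i\in I}b_i\in L$. Since $A$ is zero-sum-free, $0\notin V$, so we may define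
$$F(x_1,\dots,x_N)=\prod_{r=2}^d\Big(1-\ell_r\big(\textstyle\sum_ix_ib_i\big)^{p-1}\Big)\ \prod_{v\in V}\Big(1-v^{-1}\ell_1\big(\textstyle\sum_ix_ib_i\big)\Big).$$
At $x=0$ every factor is $1$. Let $x\in\{0,1\}^N$ be nonzero, the indicator of a nonempty set $I$. If $\sum_{i\in I}b_i\notin L$, then some $\ell_r$ with $r\ge2$ is nonzero on it and the corresponding factor vanishes. If $\sum_{i\in I}b_i\in L$, then its first coordinate is some $v\in V$ and the factor of this $v$ vanishes. So $F=\prod_i(1-x_i)$ on the cube, and Lemma 6 gives
$$N\le\deg F\le(d-1)(p-1)+|V|,\qquad\text{that is,}\qquad|V|\ge g .$$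
For the set $W$ of Section 5 with $p\ge 5$, for instance, $N=2p=2(p-1)+2$, so $g=2$, while Lemma 5 and its proof give $V=\{1,2,3\}$.

**Step 3: the points on $L$ produce many values too.** We want to apply (Bal1). We have $K\cap(-K)=\emptyset$: if $x$ and $-x$ are both in $K$, then either $x=-x$, hence $x=0\in K$ as $p$ is odd, or they are two distinct elements of $K$ with sum $0$. Both contradict zero-sum-freeness. So (Bal1) applies, and by (4) the minimum there is the second term:
$$|\Sigma_0(K)|\ge1+\frac{t(t+1)}2 .$$

**Step 4: the two sets of values cannot meet.** This combines Steps 2 and 3. If $-v\in\Sigma_0(K)$ for some $v\in V$, then the subset of $K$ with sum $-v$ (possibly empty) together with the nonempty set of $b_i$ whose sum is $ve_1$ would be a nonempty zero-sum subset of $A$. So $-V$ and $\Sigma_0(K)$ are disjoint subsets of $\mathbb F_p$, and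
$$g+1+\frac{t(t+1)}2\le|V|+|\Sigma_0(K)|\le p .$$
Therefore
$$|A|=(d-1)(p-1)+g+t\le d(p-1)-\frac{t(t+1)}2+t=d(p-1)-\frac{t(t-1)}2 .$$
This proves the upper bound in Theorem 3.

## 9. Sharpness, and the exact value for $d\ge p$

**Step 1: the extremal set.** We stack as many full layers as there is room for on $L$. Let $t\ge0$ with $M=p-1-t(t+1)/2\ge0$, and let $d\ge p+1-t(t+1)/2=M+2$. Put
$$A=\{ie_1:1\le i\le t\}\ \cup\ \{ae_1+e_2:a\in\mathbb F_p\setminus\{0\}\}\ \cup\ \bigcup_{r=3}^dP_r',$$
where $P'_r=P_r$ for $3\le r\le M+2$, and $P_r'$ is $P_r$ with one point removed for $M+2<r\le d$. We have $t\le t(t+1)/2\le p-1$, so the first set consists of $t$ distinct points, and $|A\cap L|=t$. There are $M$ full layers and $d-2-M$ layers of $p-1$ points, so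
$$|A|=t+(p-1)+Mp+(d-2-M)(p-1)=t+(d-1)(p-1)+M=d(p-1)-\frac{t(t-1)}2 .$$

**Step 2: it is zero-sum-free.** Let $B\subseteq A$ have zero sum. By Lemma 4 with $c=2$, each $B\cap P_r'$ is empty or equal to $P_r$, the latter only for $r\le M+2$, so the number $h$ of layers used satisfies $0\le h\le M$. The rest of $B$ sums to $-he_1$. By the $e_2$-coordinate, the number of points $ae_1+e_2$ in $B$ is divisible by $p$, and it is at most $p-1$, so it is $0$. What remains is $(\kappa+h)e_1=0$, with $\kappa$ a sum of distinct integers from $\{1,\dots,t\}$. As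
$$0\le\kappa+h\le\frac{t(t+1)}2+M=p-1,$$
we get $\kappa=h=0$ and $B=\emptyset$. So the bound in Theorem 3 is attained.

**Step 3: the case $d\ge p$.** We take $t=1$. Then $M+2=p$, so for $d\ge p$ Steps 1 and 2 give $z_d\ge d(p-1)$. Conversely, for any zero-sum-free $A$ and any line through $0$, the upper bound is at most $d(p-1)$, since $t(t-1)/2\ge0$. Hence $z_d=d(p-1)$ and $\mathrm{OL}(\mathbb F_p^d)=d(p-1)+1$. This completes the proof of Theorem 3. $\blacksquare$

The six points of Section 3 are this set for $p=d=3$, $t=1$, $M=1$, and now we know they are optimal: $\mathrm{OL}(\mathbb F_3^3)=7$.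

Theorem 3 also explains the tie of Section 4. Take $t=k$, so that $M=s$. If $d\ge2$ and $s\le d-2$, the zero-sum-free sets with the maximal number $k=z_1$ of points on a line have maximum size exactly
$$d(p-1)-\frac{k(k-1)}2=(d-1)(p-1)+z_1+s .$$
When $p-1$ is triangular, so $s=0$, this is the iterated value and nothing more. To beat it, one must use sets with fewer than $z_1$ points on each line through $0$. For $d\ge3$ and $d(d+1)/2<p$, the set of Theorem 2 with $j=k-1$ gives up one point of $L$ and has $(d-1)(p-1)+z_1+(d-2)$ elements, which is strictly more.
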